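# Local decoding after deletions with $n^{\delta}$ queries

## Two square waves and one missing symbol

For $P\in\{0,\dots,31\}$ let
$$\beta_0(P)=\lfloor P/4\rfloor \bmod 2,\qquad \beta_1(P)=\lfloor P/16\rfloor\bmod 2 .$$
These are square waves of half-period $4$ and $16$. Store two bits $x_0,x_1$ in the string of length $32$ whose symbol at $P$ is $x_0\beta_0(P)+x_1\beta_1(P)$ modulo $2$. All arithmetic on bits in these notes is modulo $2$. For $x=(1,1)$ the string is
$$0000\;1111\;0000\;1111\;\;1111\;0000\;1111\;0000 .$$

To recover $x_1$, read two symbols at distance $16$ and add them. A shift by $16$ is four half-periods of $\beta_0$, so $\beta_0$ returns to its value, while $\beta_1$ flips. The sum is $x_1$ for every $P\in\{0,\dots,15\}$. To recover $x_0$, read two symbols at distance $4$ and add them. Now $\beta_0$ flips, and $\beta_1$ does not change unless $16$ lies in $(P,P+4]$, that is, unless $P\in\{12,13,14,15\}$. The sum is $x_0$ for at least $24$ of the $28$ choices of $P$.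

Now let somebody remove the symbol at $P=15$ and close the gap. The reader sees a string $y$ of length $31$ and does not know where the gap was. The symbol $y[q]$ comes from position $q$ if $q\le14$ and from $q+1$ if $q\ge15$.

* *Distance $16$.* The pairs $(q,q+16)$ with $0\le q\le14$ come from positions $(q,q+17)$. The wave $\beta_1$ flips. The wave $\beta_0$ behaves as for a shift by $1$, so it changes only for $q=3,7,11$. Thus $12$ of the $15$ pairs give the right value $x_1=1$.
* *Distance $4$.* There are $27$ pairs $(q,q+4)$. For $q\le10$ and for $15\le q\le 26$ nothing is disturbed, and the $23$ values are right. For $q=11$ the positions are $(11,16)$: $\beta_0$ is $0$ at both and $\beta_1$ changes, so the sum is $1$, right by accident. For $q=12,13,14$ the positions are $(q,q+5)$ and both waves change, so the sum is $0$, wrong. In total $24$ of the $27$ pairs give $x_0=1$.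

A reader who picks a random pair at the prescribed distance, two queries in all, succeeds in this instance with probability at least $0.8$. The decoder never used the *position* of a symbol in the original string. It used only *distances* between symbols, and one deletion spoils few distances, and spoils them by little.

Compare a code that is read at fixed positions: the Hadamard code of two bits, $(0,\;x_1,\;x_2,\;x_1+x_2)$. The message $(0,1)$ gives $0011$ and $(1,0)$ gives $0101$. Deleting a $0$ from $0011$ gives $011$, and deleting the second $0$ from $0101$ also gives $011$. One deletion makes the two messages indistinguishable.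

How many bits can be stored so that each can be read with few queries, when a constant fraction of all symbols may be deleted?

## Deletion LDCs and the conjectured bound $n\le Ck$

Throughout, $\Sigma$ is a finite alphabet with $|\Sigma|\ge2$, and $n,M\in\mathbb N$. Strings are indexed from $0$ except for messages $x\in\Sigma^n$, whose symbols are $x[1],\dots,x[n]$. A *subsequence* of a string is obtained by deleting symbols; a *substring* is contiguous. So $011$ is a subsequence of $0101$ but not a substring.

**Definition (deletion LDC).** A $k$-query deletion LDC resilient to an $\varepsilon$-fraction of adversarial deletions is an encoding map $\mathsf C:\Sigma^n\to\Sigma^M$ together with a randomized decoder $\mathsf{Dec}$ with the following property. Let $x\in\Sigma^n$, and let $y$ be any string obtained from $\mathsf C(x)$ by deleting at most $\varepsilon M$ symbols, chosen adversarially with knowledge of $\mathsf C$, $\mathsf{Dec}$ and $x$. For every $i\in[n]$, the decoder is given $i$, the length $|y|$ and oracle access to $y$. It queries at most $k$ positions of $y$ and outputs $x[i]$ with probability at least $2/3$.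

**Definition (non-adaptive).** The decoder is non-adaptive if the set of queried positions is chosen, using its randomness, $i$ and $|y|$, before any query answers are seen.

The adversary does not know the random choices of the decoder. For $n=1$ and $\Sigma=\{0,1\}$ the code $0\mapsto0^M$, $1\mapsto1^M$ with $M\ge1$ needs one query and survives every $\varepsilon<1$. For $n\ge2$ there is a limit on $\varepsilon$.

**Proposition 4 (trivial range).** If $\varepsilon\ge1-1/|\Sigma|$, then for $n\ge2$ no deletion LDC with any number of queries, adaptive or not, is resilient to an $\varepsilon$-fraction of deletions.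

*Proof.* Some symbol $a(x)$ occurs at least $m=\lceil M/|\Sigma|\rceil$ times in $\mathsf C(x)$. Keep $m$ copies of it and delete everything else. This is $M-m\le(1-1/|\Sigma|)M\le\varepsilon M$ deletions, and it leaves $a(x)^m$. There are $|\Sigma|^n>|\Sigma|$ messages and $|\Sigma|$ possible symbols, so two distinct messages lead to the same $y$. At an index where they differ, the decoder would have to output each of two different symbols with probability at least $2/3$, which is impossible. $\square$

Meghal Gupta, "Constant Query Local Decoding Against Deletions Is Impossible", arXiv:2311.08399 (2023), proves the following.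

**Theorem (Gupta).** For any $\varepsilon>0$, $k\in\mathbb N$ and alphabet $\Sigma$ (with $|\Sigma|\ge2$), there exists a constant $C:=C(\varepsilon,k,|\Sigma|)$ such that for all $n>C$ there is no $k$-query deletion LDC $\mathsf C:\Sigma^n\to\Sigma^M$, for any $M$, that is resilient to an $\varepsilon$-fraction of deletions.

So $k$ must grow with $n$. The same source is the origin of a conjecture about how fast, for non-adaptive decoders.

**Conjecture.** For any $\varepsilon>0$ and $k\in\mathbb N$, and alphabet $\Sigma$ (with $|\Sigma|\ge2$), there exists a constant $C:=C(\varepsilon,|\Sigma|)$, not depending on $k$, such that for all $n>Ck$ there is no non-adaptive $k$-query deletion LDC $\mathsf C:\Sigma^n\to\Sigma^M$ (for any $M$) that is resilient to an $\varepsilon$-fraction of adversarial deletions.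

For $\varepsilon\ge1-1/|\Sigma|$ the conclusion holds with $C=1$ by Proposition 4, since $n>k\ge1$ forces $n\ge2$. (If one allows $k=0$, the case $n=1$ remains; with no queries and no deletions the decoder sees only $|y|=M$, whatever the message, so it fails.) For small $\varepsilon$ the conjecture is false.

## Codes with $O(n^{\gamma})$ queries

For an integer $B\ge2$ put
$$D=1920,\qquad \tau_B=\frac1{4608\,D^{B}},\qquad \varepsilon_B=\frac{\tau_B}{400},\qquad \gamma_B=\frac{\ln1152}{\ln B}.$$

**Theorem 1 (binary messages).** For all $B\ge2$, $d\ge1$ and $n=B^d$ there are an $M$ and a non-adaptive deletion LDC $\{0,1\}^n\to\{0,1\}^M$ with $k=2000\cdot1152^d$ queries, resilient to an $\varepsilon_B$-fraction of deletions, with success probability at least $0.96$ for every message, index and deletion pattern.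

**Theorem 2.** For every $\Sigma$ with $|\Sigma|\ge2$ and every $B\ge2$ there is $c=c(|\Sigma|,B)$ such that for every $n\ge1$ there is a non-adaptive $k$-query deletion LDC $\Sigma^n\to\Sigma^M$ (for some $M$), resilient to an $\varepsilon_B$-fraction of deletions, with $k\le c\,n^{\gamma_B}$. Hence for every $\delta>0$ there is $\varepsilon(\delta)>0$, independent of $\Sigma$, allowing $k=O_{\Sigma,\delta}(n^\delta)$.

**Corollary 3.** The conjecture fails for every $\Sigma$ and every $0<\varepsilon\le\varepsilon_{1153}=\big(400\cdot4608\cdot1920^{1153}\big)^{-1}$: for such $\varepsilon$, no constant $C(\varepsilon,|\Sigma|)$ works.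

There is no conflict with Gupta's theorem, since here $k\to\infty$ with $n$. Nothing is claimed for $\varepsilon$ between $\varepsilon_{1153}$ and $1-1/|\Sigma|$. Theorem 2 and Corollary 3 are short deductions from Theorem 1 and come last.

## One level of waves stops at $n\approx\log(1/\varepsilon)$

The natural first attempt is to use more waves. Write $[B]=\{0,\dots,B-1\}$, fix a unit $\eta$, let $h_b=D^b\eta$ and $\beta_b(P)=\lfloor P/h_b\rfloor\bmod 2$ for $b\in[B]$, and encode $n=B$ bits by
$$\mathsf C(x)[P]=\sum_{b\in[B]}x_b\beta_b(P).$$
To read $x_b$, add two symbols at distance $h_b$. Without deletions, a wave $\beta_{b'}$ with $b'<b$ does not change ($h_b/h_{b'}=D^{b-b'}$ is even), $\beta_b$ flips, and a wave with $b'>b$ changes rarely, because the shift is short compared with its half-period.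

With deletions, this works as long as the number of symbols missing from a stretch of length $h_b$ is small compared with the shortest half-period $\eta$. The longest stretch is $h_{B-1}=D^{B-1}\eta$, so the density of deletions has to be small compared with $D^{-(B-1)}$. This loss is real. Let $b=B-1\ge1$, and let the adversary keep $D^b$ symbols, delete one, keep $D^b$, delete one, and so on. Then $y[q]$ comes from position $\pi(q)=q+\lfloor q/D^b\rfloor$, and
$$\pi(q+h_b)=\pi(q)+h_b+\eta .$$
The shift $h_b+\eta$ is $D^b+1$ half-periods of $\beta_0$, an odd number. For the message with $x_0=1$ and all other bits $0$, the decoder of $x_b$ outputs $1$ at every $q$, while $x_b=0$. In the example with half-periods $4$ and $16$ and $x=(1,0)$, deleting positions $4,9,14,19,24,29$ leaves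
$$y=0000\;1110\;0011\;1000\;1111\;0001\;11,$$
and all ten pairs $y[q],y[q+16]$ differ.

The fraction deleted is at most $1/(D^{B-1}+1)$. So this decoder requires $\varepsilon<D^{-(B-1)}$, that is, $n=B<1+\log_D(1/\varepsilon)$. For fixed $\varepsilon$ it stores a bounded number of bits.

## Products of waves and iterated differences

To store more bits at a fixed $B$, multiply waves that live at very different scales. Take $d$ *levels*, each with its own $B$ waves $\beta_{t,b}$ for $b\in[B]$, level $t+1$ being much finer than level $t$. For a message $(x_{\mathbf b})_{\mathbf b\in[B]^d}$ of $n=B^d$ bits, put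
$$m(P)=\sum_{\mathbf b\in[B]^d}x_{\mathbf b}\prod_{t=1}^d\beta_{t,b_t}(P).$$

Take $d=2$, $B=2$ and target $x_{10}$. A shift by the half-period of $\beta_{2,0}$ is so short that both waves of level $1$ usually do not change, nor does $\beta_{2,1}$. So
$$m(P)+m(P+h_{2,0})=x_{00}\beta_{1,0}(P)+x_{10}\beta_{1,1}(P)$$
for most $P$. This is a one-level codeword. Taking its difference at the distance $h_{1,1}$ leaves $x_{10}$. Four reads are used, at $P$, $P+h_{2,0}$, $P+h_{1,1}$ and $P+h_{1,1}+h_{2,0}$.

Each level tolerates deletions of density about $D^{-B}$ *at its own scale*, whatever $d$ is. So $n=B^d$ grows while the tolerated density does not. Three difficulties remain, and they determine the construction.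

**Errors accumulate.** A difference at level $t$ calls the procedure for the next level twice, so the union bound doubles the error at each level, and each read has a constant chance to fail. The remedy is to make three independent estimates at each level and take the majority. If each is wrong with probability at most $\alpha$, the majority is wrong with probability at most $3\alpha^2$. With $\alpha=\frac1{24}$ this brings the error back to the same constant at each level. Each call makes $6$ subcalls, so there are $6^d$ reads.

**Bad starting points multiply.** The majority helps only if most of the random places visited by the subcalls are good. If a set $Z$ of places is bad at one level, then at the next coarser level a place can be bad as soon as a fraction about $1/96$ of one of two windows near it lies in $Z$. By double counting, the measure of the bad set can grow by a factor $192$ in our bound. So the bad places that arise at each level must have measure well below $192^{-d}$.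

**Deletions may concentrate at one scale.** The mean density is at most about $\varepsilon$, but we need density at most $\tau$ in the windows of each level. If $\rho_0,\rho_1,\dots$ are the local densities at successively finer scales around a random place, they form a nonnegative martingale, and the maximal inequality bounds the probability that some $\rho_j$ exceeds $\tau$ only by about $\varepsilon/\tau$. In our normalization this is $2\varepsilon/\tau=\frac1{200}$. Multiplied by $192^d$ it says nothing, already for $d=1$, and $\varepsilon$ may not depend on $d$. This is where the argument with a single group of $d$ levels stops.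

The way past this point is to repeat the whole $d$-level construction in $L\approx192^d$ *blocks* at successively finer scales, all encoding the same message, and to let the decoder pick a block at random. To hurt block $w$ at a given place, the density must be at most $\tau/2$ when the block starts and exceed $\tau$ within the block: an *upcrossing* of $[\tau/2,\tau]$. A nonnegative martingale makes on average at most one upcrossing of $[\tau/2,\tau]$, *however long it runs*. So the average block is hurt on a set of measure at most $1/L$. Places where the density exceeds $\tau/2$ already at the start of the block have measure at most $\frac1{100}$, and this measure is not multiplied by $192^d$, because the recursion will never leave the largest cell in which it starts.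

Finally, $L$ blocks mean $L$ bits $m_1(P),\dots,m_L(P)$ to be stored at the same place. They are written by an inner code, in *frames* of length $F=20L$, so that a read of $F/2$ consecutive symbols of $y$ reveals the vector.

**Doob's upcrossing inequality.** Let $X_0,\dots,X_J$ be a nonnegative martingale taking finitely many values and let $0\le c_1<c_2$. Let $U$ be the largest $r$ for which there are times $s_1<t_1<s_2<t_2<\dots<s_r<t_r$ with $X_{s_i}\le c_1$ and $X_{t_i}\ge c_2$. Then $(c_2-c_1)\,\mathbb E\,U\le c_1$.

*Proof.* Hold one unit of $X$ from the first time that $X\le c_1$ to the next time that $X\ge c_2$, and repeat. Whether we hold during step $s-1\to s$ depends on $X_0,\dots,X_{s-1}$ only, so the total gain $G$ has $\mathbb E\,G=0$. This greedy rule completes $U$ upcrossings, each gaining at least $c_2-c_1$. A last, incomplete holding was bought at a price at most $c_1$ and ends at $X_J\ge0$, so it loses at most $c_1$. Hence $G\ge(c_2-c_1)U-c_1$, and taking expectations gives the claim. $\square$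

As an example, let $a=(0,0,0,4,0,0,0,0)$ and let $\rho_0,\rho_1,\rho_2,\rho_3$ be the averages of $a$ over the dyadic cells of length $8,4,2,1$ containing a uniform $q$. The path is $(\frac12,1,2,4)$ for $q=3$, $(\frac12,1,2,0)$ for $q=2$, $(\frac12,1,0,0)$ for $q=0,1$, and $(\frac12,0,0,0)$ for $q\ge4$. The interval $[\frac12,1]$ is upcrossed once for four of the eight $q$, so $\mathbb E\,U=\frac12\le1$.

## Scales, frames and the codeword

From here on fix $B\ge2$ and $d\ge1$ and write $\tau=\tau_B$, $\varepsilon=\varepsilon_B$, $\alpha=\frac1{24}$. Note the identities $6\alpha^2=\frac\alpha4=\frac1{96}$ and $3\alpha^2=\frac1{192}$. "Interval" means interval of integers.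

**Parameters.**
$$L=200\cdot192^d,\quad K=1400\cdot192^d,\quad F=20L,\quad \ell=\tfrac F2=10L,\quad \theta=\tfrac1{100},\quad J=Ld .$$

**The inner code.** It must be readable from half a frame's length of $y$, starting at an unknown phase, in spite of a few deletions. For a string $u$, let $u^\infty$ be its periodic repetition.

**Lemma 5 (frame code).** There is $\mathcal E:\{0,1\}^L\to\{0,1\}^F$ such that for $m\ne m'$ no $z\in\{0,1\}^\ell$ is a subsequence both of a substring of length $\le\ell+\theta F$ of $\mathcal E(m)^\infty$ and of a substring of length $\le\ell+\theta F$ of $\mathcal E(m')^\infty$.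

*Proof.* Let $v=\ell+\theta F$, which is the integer $10.2\,L\le F$. Extending the substrings, we may assume that both have length exactly $v$. Choose all $\mathcal E(m)$ independently and uniformly. Fix $m\ne m'$, starting phases $s,s'\in\mathbb Z_F$, and sets $I,I'\subset\{0,\dots,v-1\}$ of size $\ell$, which say where $z$ sits in the two substrings. Because $v\le F$, the positions $s+I$ are distinct modulo $F$, and so are the positions $s'+I'$. Hence the event that the two subsequences agree consists of $\ell$ equalities between independent uniform bits, with no bit used twice, and it has probability $2^{-\ell}=2^{-F/2}$.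

The number of choices of $(m,m',s,s',I,I')$ is at most
$$2^{2L}F^2\binom v{v-\ell}^2\le2^{2L}F^2\binom F{0.01F}^2\le2^{\,2L+2\log_2F+2H(0.01)F},$$
where $H$ is binary entropy and $H(0.01)<0.081$. The exponent is at most $2L+2\log_2(20L)+0.162\cdot20L=5.24L+2\log_2(20L)$. This is less than $10L=F/2$ for $L\ge200$: at $L=200$ we have $2\log_2 4000<24<952=4.76L$, and $4.76L-2\log_2(20L)$ increases with $L$ in this range. So the union bound is less than $1$, and some choice of $\mathcal E$ has no bad event. $\square$

**Scales.** Larger $j$ means finer. Put $\eta_J=KF$, and for $j=J,J-1,\dots,0$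
$$\Gamma_j=D^B\eta_j,\qquad \eta_{j-1}=K\Gamma_j\ (j\ge1),\qquad \kappa_j=3\Gamma_j .$$
Then $\kappa_{j-1}=D^BK\kappa_j$. The number $\eta_j$ is the shortest half-period of level $j$, $\Gamma_j$ is the range of the random shifts at level $j$, and $\kappa_j$ is the length of the window used at level $j$. For $1\le j\le J$ and $b\in[B]$ let
$$h_{j,b}=D^b\eta_j,\qquad\text{so}\quad h_{j,b}\le h_{j,B-1}=\Gamma_j/D .$$
For $i\le j$, $\eta_i$ is a multiple of $\eta_j$, and $F\mid\eta_J$. So $F$ divides all these scales. The length of the code is $M=4K\kappa_0$.

Levels are indexed as $j=(w,t):=(w-1)d+t$ with block $w\in\{1,\dots,L\}$ and $t\in\{1,\dots,d\}$.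

**Codeword.** The waves are $\beta_{j,b}(P)=\lfloor P/h_{j,b}\rfloor\bmod2$ for $0\le P<M$. The message is $x=(x_{\mathbf b})_{\mathbf b\in[B]^d}$, and for $1\le w\le L$
$$m_w(P)=\sum_{\mathbf b\in[B]^d}x_{\mathbf b}\prod_{t=1}^d\beta_{(w,t),b_t}(P).$$
Since $F$ divides all $h_{j,b}$, the vector $m=(m_1,\dots,m_L)$ is constant on each frame $[fF,(f+1)F)$. On that frame $\mathsf C(x)$ equals $\mathcal E(m(fF))$. In other words, $\mathsf C(x)[P]=\mathcal E(m(P))[P\bmod F]$.

## The decoder

Let the target be $\mathbf b^*\in[B]^d$ and let $M'=|y|$. Pick $w\in\{1,\dots,L\}$ and $q_0\in\{0,\dots,M'-1\}$ uniformly and output $\mathrm{est}_0(q_0)$, where each call uses fresh independent randomness: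

* $\mathrm{est}_d(q)$: read $z=y[q..q+\ell-1]$. If $z$ is a subsequence of a substring of length $\le\ell+\theta F$ of $\mathcal E(m)^\infty$ for some $m$, which is then unique by Lemma 5, return the $w$-th bit of $m$. Otherwise, or if a position is out of range, return $0$.
* $\mathrm{est}_{t-1}(q)$ for $1\le t\le d$, with $j=(w,t)$ and $h=h_{j,b_t^*}$: if $q\notin[0,M')$, return $0$. Otherwise, for $i=1,2,3$ pick $r_i\in\{0,\dots,\Gamma_j-1\}$ uniformly, let
$$v_i=\mathrm{est}_t(q+r_i)+\mathrm{est}_t(q+r_i+h),$$
and return the majority of $v_1,v_2,v_3$.

All queried positions depend only on the randomness, $\mathbf b^*$ and $M'$, so the decoder is non-adaptive. There are at most $6^d$ calls of $\mathrm{est}_d$, so the number of queries is at most $6^d\ell=6^d\cdot2000\cdot192^d=2000\cdot1152^d$.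

## Deletion densities along refining cells

Fix $x$, $\mathbf b^*$ and $y$ with at most $\varepsilon M$ deletions. Let $\pi:[0,M')\to[0,M)$ be an increasing map with $y[q]=\mathsf C(x)[\pi(q)]$ given by the symbols that were kept. Put $a(q)=\pi(q+1)-\pi(q)-1$ for $0\le q<M'-1$, the number of symbols deleted between $y[q]$ and $y[q+1]$, and $a(q)=0$ for $q\ge M'-1$. Then $a\ge0$, $\sum_qa(q)\le\varepsilon M$, and $M'\ge M/2=2K\kappa_0$.

Round up the domain: let $N_0=\kappa_0\lceil M'/\kappa_0\rceil$ and $Q=[0,N_0)$. Then
$$0\le N_0-M'<\kappa_0\le\frac{N_0}{2K}.\tag{1}$$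
For $0\le j\le J$ partition $Q$ into consecutive cells of length $\kappa_j$. The partitions are nested because $\kappa_j\mid\kappa_{j-1}$. Let $\rho_j(q)$ be the average of $a$ over the level-$j$ cell containing $q$. For a block $w$ write $j_0=(w-1)d$ and let
$$H_w=\{q\in Q:\rho_{j_0}(q)>\tau/2\},$$
$$\mathcal U_w=\{q\in Q:\rho_{j_0}(q)\le\tau/2,\ \rho_j(q)>\tau\text{ for some }j\in\{j_0+1,\dots,j_0+d\}\},\qquad p_w=\frac{|\mathcal U_w|}{N_0}.$$

The next lemma says that few places are dense from the start of a block, and that on average over the blocks very few become dense inside it.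

**Lemma 6.** $|H_w|/N_0\le\frac1{100}$ for each $w$, and $\sum_{w=1}^Lp_w\le1$.

*Proof.* The mean of $\rho_{j_0}$ over $Q$ is $\frac1{N_0}\sum_qa(q)\le\varepsilon M/N_0\le2\varepsilon$. By Markov's inequality, $|H_w|/N_0\le\frac2\tau\cdot2\varepsilon=\frac{4\varepsilon}\tau=\frac1{100}$.

For $q$ uniform on $Q$, the sequence $\rho_0,\dots,\rho_J$ is a nonnegative martingale: $\rho_j$ is the conditional expectation of $a(q)$ given the level-$j$ cell, and the cells refine. If $q\in\mathcal U_w$, the path has a value $\le\tau/2$ at time $(w-1)d$ and a value $>\tau$ at a later time, at most $wd$. Suppose $q\in\mathcal U_w\cap\mathcal U_{w'}$ with $w<w'$. The low time $(w'-1)d$ of $w'$ is at least $wd$, hence at least the high time of $w$, and the two times differ, since one value cannot be both $\le\tau/2$ and $>\tau$. So the low and high times of the different blocks alternate strictly, and $\sum_w\mathbf 1[q\in\mathcal U_w]\le U$, the number of upcrossings of $[\tau/2,\tau]$. Doob's inequality with $c_1=\tau/2$, $c_2=\tau$ gives $\mathbb E\,U\le1$. Taking expectations gives $\sum_wp_w\le1$. $\square$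

## Good starting points for one level

**Fix a block $w$**, and write $j=(w,t)=j_0+t$. A *top cell* is a cell of level $j_0$. For $t\ge1$ we have $\kappa_j\le\kappa_{j_0}/(D^BK)$. The set $H_w$ is a union of top cells.

The procedure $\mathrm{est}_t(q)$ is meant to compute the following function at $P=\pi(q)$, in which the first $t$ indices are free and the others are already fixed to the target:
$$\mu_t(P)=\sum_{b_1,\dots,b_t\in[B]}x_{b_1\dots b_t\,b^*_{t+1}\dots b^*_d}\prod_{s\le t}\beta_{(w,s),b_s}(P),\qquad0\le t\le d .$$
Thus $\mu_d=m_w$ and $\mu_0=x_{\mathbf b^*}$, a constant. For $q<M'$ let $e_t(q)=\Pr[\mathrm{est}_t(q)\ne\mu_t(\pi(q))]$, and for $0\le t\le d-1$ let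
$$Z_t=\{q\in Q:\ q\ge M'\ \text{or}\ e_t(q)>3\alpha^2\}.$$

For $1\le t\le d$ let $I_t$ be the set of $q\in Q\setminus H_w$ that violate at least one of the following conditions. Conditions (S) and (W) are examined only when (T), respectively (R), holds, so that they make sense.

* (R) $q+3\Gamma_j\le M'-1$. (The window is in range.)
* (T) $q+\kappa_j$ lies in the same top cell as $q$.
* (S) $\rho_j(q)\le\tau$ and $\rho_j(q+\kappa_j)\le\tau$. (The window is sparse.)
* (W) If $t\ge2$: no multiple of $\eta_{j-1}$ lies in $(\pi(q),\pi(q)+3\Gamma_j]$. (Coarser waves do not change.)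

**Lemma 7.** $|I_t|/N_0\le\dfrac{14}K+2p_w$.

*Proof.* We count the violations of each condition.

*(R).* It fails exactly for $q\in[M'-\kappa_j,N_0)$, that is, for at most $N_0-M'+\kappa_j\le2\kappa_0\le N_0/K$ points, by (1).

*(T).* It fails only in the last $\kappa_j$ points of each top cell, a fraction $\kappa_j/\kappa_{j_0}\le1/K$.

*(S).* Let $q\notin H_w$ satisfy (T). Then $q+\kappa_j$ is in the same top cell, so it is not in $H_w$ either. If (S) fails, then $q\in\mathcal U_w$ or $q+\kappa_j\in\mathcal U_w$. This gives at most $2p_wN_0$ points.

*(W).* Since $3\Gamma_j=3\eta_{j-1}/K$ and $\eta_{j-1}\le\eta_0$ are both at most $M$, there are at most $(M+3\Gamma_j)/\eta_{j-1}\le2M/\eta_{j-1}$ positive multiples of $\eta_{j-1}$ up to $M+3\Gamma_j$. Each excludes at most $3\Gamma_j$ values of $\pi(q)$, hence at most $3\Gamma_j$ values of $q$, as $\pi$ is injective. In total at most $6M\Gamma_j/\eta_{j-1}=6M/K\le12N_0/K$ points are excluded, using $M\le2M'\le2N_0$.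

Adding up, $1+1+12=14$. $\square$

## One differencing step

The next lemma says that from a good starting point, almost every random shift makes the difference at distance $h$ strip one index from $\mu_t$, and that at the finest level almost every read is correct.

**Lemma 8 (one level).** Let $1\le t\le d$, $q\in Q\setminus(H_w\cup I_t)$, $b=b_t^*$ and $h=h_{j,b}$. For all but at most $\frac\alpha4\Gamma_j$ of the $r\in[0,\Gamma_j)$,
$$\mu_t(\pi(q+r))+\mu_t(\pi(q+r+h))=\mu_{t-1}(\pi(q)).\tag{2}$$
If $t=d$, then also $\mathrm{est}_d(q'')=\mu_d(\pi(q''))$ for all but at most $\frac\alpha4\Gamma_j$ of the $q''\in[q,q+2\Gamma_j)$.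

*Proof.* Write $\Gamma=\Gamma_j$ and $\eta=\eta_j$.

**Step 1: count the deletions in the window.** The window $[q,q+3\Gamma)$ has length $\kappa_j$, so it is covered by the cell of $q$ and the next one, the cell of $q+\kappa_j$. By (S), the number of deletions in it satisfies
$$\omega:=\sum_{s\in[q,q+3\Gamma)}a(s)\le2\tau\kappa_j=6\tau\Gamma=6\tau D^B\eta\le\eta\le\Gamma .\tag{3}$$
By (R), $\pi$ is defined on the whole window and at $q+3\Gamma$, and for $0\le s\le s'\le3\Gamma$
$$\pi(q+s')-\pi(q+s)=s'-s+\Delta\quad\text{with }0\le\Delta\le\omega .\tag{4}$$

**Step 2: the coarser waves do not change.** For $r<\Gamma$, since $h\le\Gamma/D$, both $\pi(q+r)$ and $\pi(q+r+h)$ lie in $[\pi(q),\pi(q)+3\Gamma]$ by (3) and (4). A wave changes only at multiples of its half-period, and the half-periods of the waves $\beta_{(w,s),\cdot}$ with $s<t$ are multiples of $\eta_{j-1}$. By (W), these waves are constant on $[\pi(q),\pi(q)+3\Gamma]$.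

**Step 3: among the waves of level $j$, only $\beta_{j,b}$ flips.** Let $P=\pi(q+r)\in[\pi(q),\pi(q)+2\Gamma]$ and $P'=\pi(q+r+h)=P+h+\Delta$ with $0\le\Delta\le\omega$. The claim is that, for all but few $r$,
$$\beta_{j,b'}(P)+\beta_{j,b'}(P')=\mathbf 1[b'=b]\qquad\text{for all }b'\in[B].\tag{5}$$

*Waves with $b'\le b$.* The ratio $h/h_{j,b'}=D^{b-b'}$ is even if $b'<b$ and equals $1$ if $b'=b$. So (5) holds with $P+h$ in place of $P'$. Passing from $P+h$ to $P'$ changes nothing unless a multiple of $\eta$ lies in $(P+h,P+h+\omega]$. As $\eta\mid h$, this means that a multiple of $\eta$ lies in $(P,P+\omega]$. Such multiples lie in $(\pi(q),\pi(q)+3\Gamma]$; there are at most $4\Gamma/\eta$ of them, and each spoils at most $\omega$ values of $P$. Since $r\mapsto P$ is injective, the number of spoiled $r$ is, by (3), at most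
$$\frac{4\Gamma\omega}\eta\le24\,\tau D^B\,\Gamma=\frac{24}{4608}\Gamma=\frac\Gamma{192}.$$

*Waves with $b'>b$* (if there are any, so that $b+1\le B-1$). Such a wave changes only if a multiple of $h_{j,b+1}$ lies in $(P,P']$, and $(P,P']\subset(P,P+2h]$ because $\omega\le\eta\le h$. Such multiples lie in $(\pi(q),\pi(q)+4\Gamma]$. As $h_{j,b+1}\le\Gamma$, there are at most $5\Gamma/h_{j,b+1}$ of them, and each spoils at most $2h$ values of $P$. The number of spoiled $r$ is at most $10\,\Gamma h/h_{j,b+1}=10\,\Gamma/D=\Gamma/192$.

Altogether at most $\frac\Gamma{96}=\frac\alpha4\Gamma$ values of $r$ are exceptional.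

**Step 4: strip one index.** Group the terms of $\mu_t$ by $b_t=b'$:
$$\mu_t(P)=\sum_{b'\in[B]}\beta_{j,b'}(P)\,g_{b'}(P),\qquad g_{b'}(P)=\sum_{b_1,\dots,b_{t-1}}x_{b_1\dots b_{t-1}\,b'\,b^*_{t+1}\dots b^*_d}\prod_{s<t}\beta_{(w,s),b_s}(P).$$
By Step 2, $g_{b'}(P)=g_{b'}(P')=g_{b'}(\pi(q))$. For a non-exceptional $r$, (5) gives
$$\mu_t(P)+\mu_t(P')=\sum_{b'}g_{b'}(\pi(q))\,\mathbf 1[b'=b]=g_{b_t^*}(\pi(q))=\mu_{t-1}(\pi(q)),$$
which is (2).

**Step 5: reads at the finest level, $t=d$.** Let $q''\in[q,q+2\Gamma)$. All positions read are in range by (R), since $\ell\le\Gamma$. Suppose that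

* (i) $\sum_{s\in[q'',q''+\ell)}a(s)\le\theta F$, and
* (ii) no multiple of $\eta_J$ lies in $(\pi(q''),\pi(q'')+F]$.

By (i), $y[q''..q''+\ell-1]$ is a subsequence of the piece of $\mathsf C(x)$ from $\pi(q'')$ to $\pi(q''+\ell-1)$, whose length is at most $\ell+\theta F\le F$. All half-periods in the code are multiples of $\eta_J$, so by (ii) the vector $m$ is constant on this piece. As $\mathsf C(x)[P]=\mathcal E(m(P))[P\bmod F]$, the piece is a substring of $\mathcal E(m(\pi(q'')))^\infty$, even if it straddles two frames. By Lemma 5 the read returns $m_w(\pi(q''))=\mu_d(\pi(q''))$.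

It remains to count failures. For (i), each $s$ belongs to at most $\ell$ of the intervals $[q'',q''+\ell)$, and all these intervals are contained in $[q,q+3\Gamma)$. So $\sum_{q''}\sum_{s\in[q'',q''+\ell)}a(s)\le\ell\omega$, and (i) fails for at most $\ell\omega/(\theta F)=50\,\omega\le300\,\tau\Gamma\le\Gamma/192$ of the $q''$. For (ii), the relevant multiples of $\eta_J$ lie in $(\pi(q),\pi(q)+2\Gamma+\omega+F]\subset(\pi(q),\pi(q)+4\Gamma]$. There are at most $5\Gamma/\eta_J$ of them, each spoiling at most $F$ of the $q''$. So (ii) fails for at most $5\Gamma F/\eta_J=5\Gamma/K\le\Gamma/192$ of the $q''$. The total is at most $\Gamma/96=\frac\alpha4\Gamma$. $\square$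

## The recursion from fine to coarse

This section bounds the set of places from which $\mathrm{est}_0$ is unreliable. The errors of the subcalls are handled by the majority; the places where subcalls are unreliable are handled by double counting.

**Lemma 9.** $|Z_{d-1}\setminus H_w|\le|I_d|$, and $|Z_{t-1}\setminus H_w|\le|I_t|+192\,|Z_t\setminus H_w|$ for $1\le t<d$. Hence
$$\frac{|Z_0\setminus H_w|}{N_0}\le192^d\Big(\frac{14}K+2p_w\Big).$$

*Proof.* Let $1\le t\le d$ and $q\in Q\setminus(H_w\cup I_t)$. By (R), $q<M'$.

**Step 1: reduce to one of the three estimates.** Given $q$, the bits $v_1,v_2,v_3$ are independent and identically distributed. If each differs from $\mu_{t-1}(\pi(q))$ with probability $p\le\alpha$, then the majority is wrong with probability $3p^2-2p^3\le3\alpha^2$. That is, $e_{t-1}(q)\le3\alpha^2$ and $q\notin Z_{t-1}$. So it suffices to bound the error of a single $v_i$ by $\alpha$. The bit $v_i$ can be wrong only if (2) fails for $r_i$ or one of its two calls of $\mathrm{est}_t$ is wrong.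

**Step 2: the case $t=d$.** For every $r\in[0,\Gamma_j)$, both $q+r$ and $q+r+h$ lie in $[q,q+2\Gamma_j)$. By Lemma 8, $v_i$ is wrong with probability at most $\frac\alpha4+\frac\alpha4+\frac\alpha4\le\alpha$. So $Z_{d-1}\setminus H_w\subset I_d$.

**Step 3: the case $t<d$ when few subcalls start in $Z_t$.** Suppose that
$$|Z_t\cap[q,q+\Gamma_j)|\le\tfrac\alpha4\Gamma_j\quad\text{and}\quad|Z_t\cap[q+h,q+h+\Gamma_j)|\le\tfrac\alpha4\Gamma_j .\tag{6}$$
Then $v_i$ is wrong with probability at most
$$\underbrace{\tfrac\alpha4}_{(2)\text{ fails}}+\underbrace{2\cdot\tfrac\alpha4}_{\text{a call starts in }Z_t}+\underbrace{2\cdot3\alpha^2}_{\text{a call outside }Z_t\text{ errs}}=\tfrac\alpha4+\tfrac\alpha2+\tfrac\alpha4=\alpha,$$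
since $6\alpha^2=\alpha/4$. So $q\notin Z_{t-1}$.

**Step 4: count the $q$ for which (6) fails.** Both windows in (6) are contained in $[q,q+\kappa_j]$, so by (T) they lie in the top cell of $q$, which is disjoint from $H_w$. Hence $Z_t$ may be replaced by $Z'=Z_t\setminus H_w$ in (6). Each point of $Z'$ lies in $[q,q+\Gamma_j)$ for $\Gamma_j$ integers $q$, so $\sum_q|Z'\cap[q,q+\Gamma_j)|\le\Gamma_j|Z'|$, and the first condition fails for at most $\frac4\alpha|Z'|$ values of $q$. The same holds for the second. Together (6) fails for at most $\frac8\alpha|Z'|=192\,|Z_t\setminus H_w|$ of the $q$ considered. This proves the recursion.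

**Step 5: iterate.** By Lemma 7,
$$\frac{|Z_0\setminus H_w|}{N_0}\le\sum_{t=1}^d192^{t-1}\frac{|I_t|}{N_0}\le192^d\Big(\frac{14}K+2p_w\Big).\qquad\square$$

## The success probability: proof of Theorem 1

Let $q$ be uniform on $Q$ and $w$ uniform on $\{1,\dots,L\}$, and count $q\ge M'$ as a failure; such $q$ belong to $Z_0$. If $q\notin H_w\cup Z_0$, then $\mathrm{est}_0(q)\ne\mu_0=x_{\mathbf b^*}$ with probability at most $3\alpha^2=\frac1{192}$. (The set $Z_0$ depends on $w$.) By Lemmas 6 and 9, the failure probability is at most
$$\frac1{100}+192^d\Big(\frac{14}K+\frac2L\sum_{w=1}^Lp_w\Big)+\frac1{192}\le\frac1{100}+\frac1{100}+\frac1{100}+\frac1{192}<0.036,$$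
because $192^d\cdot14/K=\frac{14}{1400}$ and $192^d\cdot2/L=\frac2{200}$. The averaging over $w$ is what replaces the useless bound on a single $p_w$ by $\frac1L\sum_wp_w\le\frac1L$.

The decoder draws $q_0$ uniformly from $[0,M')$ rather than from $Q$. Since $N_0/M'\le1+\kappa_0/M'\le1+\frac1{2K}$, it fails with probability at most $0.036\,(1+\frac1{2K})<0.04$. This holds for every $x$, every $\mathbf b^*$ and every pattern of at most $\varepsilon_BM$ deletions. The decoder is non-adaptive and makes at most $2000\cdot1152^d$ queries. This proves Theorem 1. $\blacksquare$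

## From bits to arbitrary alphabets, and the failure of $n\le Ck$

*Proof of Theorem 2.* The purpose is to pass from binary messages of length $B^d$ to messages in $\Sigma^n$ for all $n$. Let $\lambda=\lceil\log_2|\Sigma|\rceil$. Fix an injection $\Sigma\to\{0,1\}^\lambda$ and two symbols of $\Sigma$ that play the roles of $0$ and $1$ in codewords. Write $x\in\Sigma^n$ as $n\lambda$ bits and let $d\ge1$ be minimal with $B^d\ge n\lambda$. Then $B^d\le Bn\lambda$: for $d\ge2$ because $B^{d-1}<n\lambda$, and for $d=1$ because $n\lambda\ge1$. Pad with zeros and encode by Theorem 1.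

To decode $x[i]$, run the bit decoder independently $u$ times for each of its $\lambda$ bits and take majorities. A majority is wrong only if some set of at least $u/2$ runs are all wrong, so with probability at most $2^u(0.04)^{u/2}=(0.16)^{u/2}=(0.4)^u$. This is at most $\frac1{3\lambda}$ for a suitable $u=O(1+\log\lambda)$, and then all $\lambda$ bits are right with probability at least $2/3$. The decoder is non-adaptive. Since $1152^d=(B^d)^{\gamma_B}$, the number of queries is at most
$$\lambda u\cdot2000\cdot1152^d=2000\lambda u\,(B^d)^{\gamma_B}\le2000\lambda u\,(B\lambda)^{\gamma_B}\,n^{\gamma_B}=:c\,n^{\gamma_B}.$$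
For the last assertion of the theorem, given $\delta>0$ choose $B\ge 2$ with $\gamma_B\le\delta$, that is, $B\ge1152^{1/\delta}$, and put $\varepsilon(\delta)=\varepsilon_B$. $\square$

*Proof of Corollary 3.* We have $\gamma_{1153}=\ln1152/\ln1153<1$. Let $0<\varepsilon\le\varepsilon_{1153}$. A code resilient to an $\varepsilon_{1153}$-fraction of deletions is resilient to an $\varepsilon$-fraction. Let $c=c(|\Sigma|,1153)$ be the constant of Theorem 2, and for each $n$ put $k=\max(1,\lfloor c\,n^{\gamma_{1153}}\rfloor)$. Theorem 2 gives a non-adaptive deletion LDC $\Sigma^n\to\Sigma^M$ with at most $k$ queries, resilient to an $\varepsilon$-fraction of deletions. Given any $C$, we have $n>Ck$ for all large $n$, because $\gamma_{1153}<1$. So no $C$ has the property stated in the conjecture. $\square$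

The dependence of the exponent on $\varepsilon$ can be read off. Since $\ln(1/\varepsilon_B)=\ln(400\cdot4608)+B\ln1920=\Theta(B)$, for small $\varepsilon$ the largest $B$ with $\varepsilon_B\ge\varepsilon$ satisfies $B=\Theta(\log(1/\varepsilon))$, and $\gamma_B=\ln1152/\ln B$. So, as $\varepsilon\to0$, non-adaptive decoding against an $\varepsilon$-fraction of deletions is possible with
$$k\le O_{\Sigma,\varepsilon}\big(n^{O(1/\log\log(1/\varepsilon))}\big)$$
queries.
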